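
\newtheorem{theorem}{Theorem}
\newtheorem{proposition}[theorem]{Proposition}
\newtheorem{lemma}[theorem]{Lemma}
\theoremstyle{definition}
\newtheorem{example}[theorem]{Example}
\newtheorem{remark}[theorem]{Remark}

\title{Properly colored copies of $K_4$ and the Tur\'an number of the four-cycle}


\begin{abstract}
Let $pr(K_n,K_4)$ be the maximum number of colors in an edge-coloring of $K_n$ in which no copy of $K_4$ is properly colored. We prove that $pr(K_n,K_4)\le \frac12 n^{3/2}+40\,n^{5/4}$, and hence $pr(K_n,K_4)=(1+o(1))\,ex(n,C_4)$, which answers a question of Fang, Gy\H{o}ri, and Xiao. We also show that the lower bound $ex(n,C_4)+1$ is not always the exact value: it is exceeded for $n=6$ and for every $n=q^2+q+1$ with $q>13$ a prime power.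
\end{abstract}

\section{The question and the results}

Color the edges of the complete graph $K_n$. A subgraph is \emph{properly colored} if any two of its edges that share a vertex have different colors, and \emph{rainbow} if all its edges have different colors. Let $pr(K_n,K_4)$ be the maximum number of colors in an edge-coloring of $K_n$ with no properly colored copy of $K_4$. Thus $pr(K_n,K_4)+1$ is the least number of colors that forces a properly colored $K_4$. For a graph $F$, the Tur\'an number $ex(n,F)$ is the maximum number of edges in an $n$-vertex graph with no copy of $F$.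

The four-cycle enters for a simple reason. In a properly colored $K_4$ every color class is a matching, so it consists of one edge or of two opposite edges; and $K_4$ minus two opposite edges is a $C_4$. This gives the following known lower bound.

\begin{proposition}\label{prop:lower}
For $n\ge4$ we have $pr(K_n,K_4)\ge ex(n,C_4)+1$.
\end{proposition}

\begin{proof}
Let $G$ be a $C_4$-free graph with $n$ vertices and $ex(n,C_4)$ edges. Give the edges of $G$ distinct colors, and give all other edges of $K_n$ one further color $0$. Since $n\ge4$ and $G$ is $C_4$-free, $G$ is not complete, so color $0$ occurs. In a properly colored $K_4$ the edges of color $0$ would form a matching, and the remaining edges, all in $G$, would contain a $C_4$, a contradiction.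
\end{proof}

For $n=4$ this bound is exact. Six colors make $K_4$ rainbow, so $pr(K_4,K_4)\le5$. On the other hand $ex(4,C_4)=4$, because a triangle with a pendant edge is $C_4$-free and $K_4$ minus an edge is not. So $pr(K_4,K_4)=5=ex(4,C_4)+1$.

There is a natural way to look for a matching upper bound. Given a coloring with $k$ colors, choose one edge of each color. The result is a rainbow graph $G$ with $k$ edges. If $k>ex(n,C_4)$, then $G$ contains a four-cycle, and its four sides have distinct colors. But this does not yet give a properly colored $K_4$, since a diagonal of the cycle may repeat the color of a side. The question is how many four-cycles can be spoiled in this way. It is known that $pr(K_n,K_4)=O(n^{3/2})$, which is the order of magnitude of $ex(n,C_4)$. Fang, Gy\H{o}ri, and Xiao \cite{FGX} asked whether the constant is also right: is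
\[
pr(K_n,K_4)\le(1+o(1))\,ex(n,C_4)\,?
\]
The answer is yes.

\begin{theorem}\label{thm:main}
For all $n\ge4$,
\[
ex(n,C_4)+1\le pr(K_n,K_4)\le \tfrac12 n^{3/2}+40\,n^{5/4}.
\]
Consequently $pr(K_n,K_4)\le(1+o(1))\,ex(n,C_4)$ as $n\to\infty$.
\end{theorem}

The consequence uses $ex(n,C_4)=(\frac12+o(1))n^{3/2}$ \cite{ERS,Brown}. The next theorem makes the comparison quantitative and shows that the factor $1+o(1)$ cannot be replaced by the exact formula $pr(K_n,K_4)=ex(n,C_4)+1$.

\begin{theorem}\label{thm:quant}
\begin{enumerate}
\item[(i)] We have $ex(n,C_4)+1\le pr(K_n,K_4)\le ex(n,C_4)+O(n^{1.2625})$ for $n\ge4$, and $pr(K_n,K_4)=\frac12n^{3/2}+O(n^{1.2625})$. If $n=q^2+q+1$ with $q$ a prime power, then $pr(K_n,K_4)\le ex(n,C_4)+O(n^{5/4})$.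
\item[(ii)] If $n=q^2+q+1$ with $q>13$ a prime power, then $pr(K_n,K_4)\ge ex(n,C_4)+2$.
\item[(iii)] For $n\ge3$ we have $pr(K_n,K_4)\ge2n-3$. In particular $pr(K_6,K_4)\ge9>8=ex(6,C_4)+1$.
\end{enumerate}
\end{theorem}

\paragraph{How the proof goes.} The upper bound uses one counting idea twice. A pair of vertices is a diagonal of quadratically many four-cycles (in its number of common neighbors), but its color can spoil only linearly many of them. Applied to the rainbow graph $G$ (Section~\ref{sec:spoil}), this gives the Tur\'an bound $\frac12n^{3/2}$ plus an error proportional to the number of pairs that can spoil at all. That number may, as far as the trivial estimate goes, be of order $n^2$, and then the error is as large as the main term. But the spoiling pairs are grouped into monochromatic stars with distinct colors (Section~\ref{sec:stars}). The same idea, applied now to the union of such stars, bounds their total size (Section~\ref{sec:starlemma}). It follows that after the deletion of $O(n^{5/4})$ edges of $G$ only $O(n^{7/4})$ pairs can spoil, and this proves Theorem~\ref{thm:main} (Section~\ref{sec:end}). Section~\ref{sec:polarity}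 proves Theorem~\ref{thm:quant}.

\paragraph{Conventions.} A \emph{pair} is an unordered pair of distinct vertices. Sums over $uv$ run over all pairs, unless restricted. Subgraphs of $K_n$ are regarded as graphs on all $n$ vertices, and $e(G)$ is the number of edges of $G$. We use two elementary inequalities. If $r_1,\dots,r_n$ are nonnegative integers with sum $S$, then by Cauchy--Schwarz
\begin{equation}\label{eq:convex}
\sum_{i=1}^n\binom{r_i}2\ge\frac{S^2}{2n}-\frac S2 .
\end{equation}
For every integer $d\ge0$,
\begin{equation}\label{eq:absorb}
\max(d-1,0)\le\frac14\binom d2+\frac32 .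
\end{equation}
For $d=0$ this is clear; for $d\ge1$ it is equivalent to $(d-4)(d-5)\ge0$, which holds for integers $d$.

\emph{In Sections~\ref{sec:spoil}--\ref{sec:end}, unless another coloring is specified, $c$ is a fixed coloring of the edges of $K_n$, $n\ge4$, with exactly $k$ colors and no properly colored $K_4$.}

\section{A diagonal spoils few cycles}\label{sec:spoil}

The hypothesis that no $K_4$ is properly colored is used only through the following observation.

\begin{lemma}\label{lem:obs}
If a four-cycle $xyzt$ in $K_n$ is rainbow, then $c(xz)$ or $c(yt)$ is one of the four colors of its sides.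
\end{lemma}

\begin{proof}
Otherwise the only possible coincidence of colors in the $K_4$ on $x,y,z,t$ is $c(xz)=c(yt)$. These two edges are disjoint, so the $K_4$ would be properly colored.
\end{proof}

We say that a diagonal \emph{spoils} a rainbow four-cycle if its color is the color of a side. So every rainbow four-cycle is spoiled by at least one of its two diagonals.

\begin{example}\label{ex:K2t}
Let $t\ge2$, and suppose that $u$ and $v$ have common neighbors $w_1,\dots,w_t$ in a rainbow graph consisting of the $2t$ edges $uw_i,vw_i$. For $t=3$ there are three four-cycles, $uw_1vw_2$, $uw_1vw_3$, and $uw_2vw_3$. The color $c(uv)$ can agree with the color of at most one of the six edges. If that edge is $uw_1$ or $vw_1$, then $uv$ spoils the two cycles through $w_1$, and the third must be spoiled by its other diagonal $w_2w_3$. For general $t$ there are $\binom t2$ four-cycles, of which $uv$ spoils at most $t-1$, namely those through one particular $w_i$. Each $w_iw_j$ is a diagonal of just one of these cycles. So at least $\binom{t-1}2$ of the pairs $w_iw_j$ must repeat the color of an edge in this graph.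
\end{example}

In a general rainbow graph $G$, let $N_G(u)$ be the neighborhood of $u$ and let $d(u,v)=|N_G(u)\cap N_G(v)|$. As in the example, the pair $uv$ is a diagonal of $\binom{d(u,v)}2$ four-cycles of $G$ but spoils at most $\max(d(u,v)-1,0)$ of them. Every four-cycle has only two diagonals and is spoiled by one of them. So, summed over all pairs, the number of cycles spoiled is at least half of the number of cycles of which the pair is a diagonal. Now
\[
(d-1)-\tfrac12\tbinom d2=\tfrac14(d-1)(4-d)
\]
is positive for no integer $d\ge0$ other than $d=2,3$. So a pair with more than four common neighbors cannot spoil its share, and a pair with few of them exceeds its share only by a bounded amount. The number of four-cycles will therefore be at most a constant times the number of pairs that can spoil. To keep track of the latter, call a pair $uv$ \emph{marked} by $G$ if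
\[
c(uv)\in\{c(uw),c(vw)\}\quad\text{for some }w\in N_G(u)\cap N_G(v),
\]
and let $F(G)$ be the set of marked pairs.

\begin{lemma}\label{lem:rainbow}
For every rainbow subgraph $G$ of $K_n$,
\[
e(G)\le\frac12n^{3/2}+\frac n2+\frac{3|F(G)|}{\sqrt n}.
\]
\end{lemma}

\begin{proof}
Write $F=F(G)$. By Lemma~\ref{lem:obs}, every four-cycle of $G$ has a diagonal $uv$ whose color is the color of a side $e$. Every side has exactly one endpoint in $\{u,v\}$; let $w$ be the other endpoint of $e$. Then $w\in N_G(u)\cap N_G(v)$, so $uv\in F$. Since $G$ is rainbow, $e$ is the only edge of $G$ with color $c(uv)$; so $uv$ determines $e$, and hence $w$. The cycle is $uwvw'$ with $w'\in N_G(u)\cap N_G(v)\setminus\{w\}$. So each $uv\in F$ spoils at most $d(u,v)-1$ four-cycles of $G$, and the pairs outside $F$ spoil none. Since $\sum_{uv}\binom{d(u,v)}2$ counts each four-cycle of $G$ twice, \eqref{eq:absorb} gives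
\[
\sum_{uv}\binom{d(u,v)}2\le2\sum_{uv\in F}(d(u,v)-1)\le\frac12\sum_{uv\in F}\binom{d(u,v)}2+3|F| ,
\]
and therefore $\sum_{uv}\binom{d(u,v)}2\le6|F|$.

For integers $d\ge0$ we have $d\le1+\binom d2$, because $(d-1)(d-2)\ge0$. Counting paths of length two by their middle vertex and by their pair of endpoints, we get
\[
\sum_w\binom{\deg_G w}2=\sum_{uv}d(u,v)\le\binom n2+6|F|\le\frac{n^2}2+6|F|.
\]
Let $m=e(G)$. By \eqref{eq:convex} with $S=2m$, the left side is at least $\frac{2m^2}n-m$. So $m^2-\frac n2m\le\frac{n^3}4+3n|F|$, and
\[
m\le\frac n4+\sqrt{\frac{n^2}{16}+\frac{n^3}4+3n|F|}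
\le\frac n2+\sqrt{\frac{n^3}4+3n|F|}
\le\frac n2+\frac{n^{3/2}}2+\frac{3|F|}{\sqrt n},
\]
where the last step is $\sqrt{A+B}\le\sqrt A+\frac{B}{2\sqrt A}$ with $A=n^3/4$ and $B=3n|F|$.
\end{proof}

If no pair is marked, then $G$ is $C_4$-free and the bound is $\frac12n^{3/2}+O(n)$. If we only use $|F(G)|\le n^2/2$, then choosing one edge of each color gives $k\le2n^{3/2}+\frac n2$, which is the right order of magnitude with the wrong constant. So what we need is $|F(G)|=o(n^2)$, at least after removing few edges from $G$.

\section{Marked pairs come in monochromatic stars}\label{sec:stars}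

Let $G$ be a rainbow graph. For an edge $uw$ of $G$, with $u$ chosen as center, put
\[
L_G(u,w)=\{v\in N_G(w)\setminus\{u\}:\ c(uv)=c(uw)\},
\]
and for $e=uw$ let
\[
s_G(e)=\max\bigl(|L_G(u,w)|,\,|L_G(w,u)|\bigr).
\]
If $uv$ is marked, with $w$ as in the definition, then $v\in L_G(u,w)$ or $u\in L_G(v,w)$, according to whether $c(uv)=c(uw)$ or $c(uv)=c(vw)$. Each edge of $G$ has two choices of center, so
\begin{equation}\label{eq:FS}
|F(G)|\le2\sum_{e\in E(G)}s_G(e).
\end{equation}

How good is \eqref{eq:FS}? If $G$ has of the order of $n^{3/2}$ edges, then its average degree is of order $\sqrt n$. Since $L_G(u,w)\subseteq N_G(w)$, nothing so far prevents $s_G(e)$ from being of order $\sqrt n$ for most edges, and then the right side of \eqref{eq:FS} is of order $n^2$. So the trivial estimate just fails.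

But the edges $uv$ with $v\in L_G(u,w)$ form a star with center $u$, all of whose edges have the color $c(uw)$, and different edges of $G$ give stars of different colors. There are at most $k=O(n^{3/2})$ different colors, so if each color has one star with at most $D$ leaves, then the total size of the stars is trivially $O(n^{3/2}D)$. We now apply the idea of Section~\ref{sec:spoil} to all edges of the stars together and improve this to $O(n^{3/2}D^{1/2})$.

\section{Stars with distinct colors}\label{sec:starlemma}

\begin{lemma}\label{lem:stars}
Let $D\ge1$ be an integer. Let $S_1,\dots,S_r$ be stars in $K_n$, where $S_i$ has center $b_i$ and a nonempty leaf set $A_i$ with $|A_i|\le D$. Suppose that all edges of $S_i$ have color $\gamma_i$ and that $\gamma_1,\dots,\gamma_r$ are distinct. Then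
\[
x:=\sum_{i=1}^r|A_i|\le4n^{3/2}D^{1/2}.
\]
\end{lemma}

\begin{remark}
The lemma needs both that the colors $\gamma_i$ are distinct and that no $K_4$ is properly colored. If all edges of $K_n$ have the same color, there is no properly colored $K_4$, and single edges form a system of stars with $D=1$ and $x=\binom n2$, with colors that are not distinct; for large $n$ the bound fails. The same system in a rainbow $K_n$ has distinct colors, but there are properly colored copies of $K_4$.

At both ends of the range of $D$ the bound has the right order. For $D=1$, take the coloring in the proof of Proposition~\ref{prop:lower} and as stars the edges of the graph $G$ there; then $x=ex(n,C_4)$. For $D=n-1$, let the vertices be $1,\dots,n$ and let $c(ij)=\min(i,j)$. In any $K_4$ the three edges at the smallest vertex have the same color, and the stars with center $i$ and leaves $i+1,\dots,n$, $1\le i\le n-1$, have $x=\binom n2$.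
\end{remark}

The union of the stars need not be rainbow, so we must choose the four-cycles to which Lemma~\ref{lem:obs} is applied. We take two centers $b,b'$ and two common leaves $a,a'$. The cycle $bab'a'$ is rainbow if $a,a'$ lie in different stars at $b$ and also at $b'$.

\begin{example}
Let $D\ge2$, and let $b,b'$ have the $D^2$ common leaves $(i,j)$, $1\le i,j\le D$. Suppose the stars at $b$ have the rows of this square as leaf sets, and the stars at $b'$ have the columns. Then $bab'a'$ is rainbow if and only if $a,a'$ differ in both coordinates, which happens for $\frac12D^2(D-1)^2$ pairs $aa'$. If $bb'$ has the color of the star with the first row as leaf set, then it spoils the cycles with one of $a,a'$ in the first row, and these are $D(D-1)^2$. By comparison, a diagonal with $D^2$ common neighbors in Example~\ref{ex:K2t} spoils at most $D^2-1$ cycles. So $bb'$ now spoils up to about $D$ times as many, but among all the cycles considered this is still only the fraction $2/D$. For $D=2$ this is everything; for $D=3$ there are $18$ cycles, of which $bb'$ spoils $12$, and the other $6$ must be spoiled by the pairs $aa'$.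
\end{example}

In general, suppose that typical centers $b,b'$ have $h$ common leaves, where $h$ is much larger than $D$. Then most of the $\binom h2$ cycles are rainbow. The pair $bb'$ spoils at most $Dh$ of them, and a pair $aa'$ spoils only linearly many of its own cycles, because a color determines a star and hence a center. This is not enough when $h$ is much larger than $D$. So $h$ should be $O(D)$ on average, and counting common leaves by convexity then gives $x^2/n=O(n^2D)$. The proof makes this precise.

\begin{proof}[Proof of Lemma~\ref{lem:stars}]
\emph{Setup.} Draw an arc $b_i\to a$ for each $i$ and each $a\in A_i$. The color of an edge determines the star that contains it, if any. So each edge of $K_n$ lies in at most one star; there are exactly $x$ arcs, and no edge carries two arcs, in the same or in opposite directions. Let $N^+(b)$ be the set of out-neighbors of $b$. It is partitioned into \emph{parts}, namely the sets $A_i$ with $b_i=b$, each of size at most $D$. For a pair $bb'$ let $h(b,b')=|N^+(b)\cap N^+(b')|$, and put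
\[
y=\sum_{bb'}h(b,b').
\]
A \emph{quad} is a couple $(\{b,b'\},\{a,a'\})$ of pairs such that $a,a'\in N^+(b)\cap N^+(b')$ and $a,a'$ lie in different parts at $b$ and in different parts at $b'$. The four vertices of a quad are distinct. Let $Q$ be the number of quads.

\emph{Many quads.} Fix $bb'$ and let $h=h(b,b')$. If the parts at $b$ meet $N^+(b)\cap N^+(b')$ in $h_1,h_2,\dots$ elements, then $h_j\le D$ and $\sum_jh_j=h$. So $\sum_j\binom{h_j}2\le\frac{D-1}2h$ pairs of common out-neighbors lie in a common part at $b$, and the same bound holds at $b'$. Hence the number of quads with first pair $bb'$ is at least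
\[
\binom h2-(D-1)h\ge\frac12h^2-Dh ,
\]
and summing over all $bb'$ gives
\begin{equation}\label{eq:manyquads}
Q\ge\frac12\sum_{bb'}h(b,b')^2-Dy .
\end{equation}

\emph{Few quads.} In a quad the edges $ba,ba',b'a,b'a'$ belong to four different stars: two of them at different centers belong to different stars, and two of them at the same center belong to different parts. So the four-cycle $bab'a'$ is rainbow, and by Lemma~\ref{lem:obs} it is spoiled by $aa'$ or by $bb'$.

First count the quads spoiled by $aa'$, for a given pair $aa'$. Let $P(a,a')$ be the set of vertices $b$ such that $a,a'\in N^+(b)$ lie in different parts at $b$, and let $p=p(a,a')=|P(a,a')|$. The quads with second pair $aa'$ correspond to the pairs in $P(a,a')$, so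
\[
Q=\sum_{aa'}\binom{p(a,a')}2 .
\]
If $aa'$ spoils such a quad, then the color $c(aa')$ determines a star, whose center is $b$ or $b'$. This center depends only on $aa'$. So one of $b,b'$ is a fixed element of $P(a,a')$, and there are at most $\max(p-1,0)$ such quads. By \eqref{eq:absorb} this is at most $\frac14\binom p2+\frac32$.

Next count the quads spoiled by $bb'$, for a given pair $bb'$. The color $c(bb')$ determines a star $S_i$, whose center is $b$ or $b'$, and one of $a,a'$ lies in $A_i$. There are at most $D$ choices for this leaf, and at most $h(b,b')$ for the other. So there are at most $D\,h(b,b')$ such quads.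

Summing over all pairs $aa'$ and all pairs $bb'$, we get
\[
Q\le\frac14Q+\frac32\binom n2+Dy ,\qquad\text{and so}\qquad\frac34Q\le\frac34n^2+Dy .
\]

\emph{Conclusion.} Together with \eqref{eq:manyquads} this gives $\frac38\sum_{bb'}h(b,b')^2\le\frac34n^2+\frac74Dy$, that is,
\[
\sum_{bb'}h(b,b')^2\le2n^2+\frac{14}3Dy .
\]
By Cauchy--Schwarz over at most $n^2/2$ pairs,
\[
y^2\le\frac{n^2}2\sum_{bb'}h(b,b')^2\le n^4+\frac73n^2Dy .
\]
If $y>\frac{10}3n^2D$, then $y\bigl(y-\frac73n^2D\bigr)>\frac{10}3n^4D^2>n^4$, a contradiction. So $y\le\frac{10}3n^2D$.

On the other hand, $y$ counts pairs of arcs with the same head. If $d^-(a)$ is the in-degree of $a$, then $\sum_ad^-(a)=x$, and by \eqref{eq:convex}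
\[
y=\sum_a\binom{d^-(a)}2\ge\frac{x^2}{2n}-\frac x2 .
\]
Hence $x^2-nx\le2ny\le\frac{20}3n^3D$, and
\[
x\le n+\sqrt{\tfrac{20}3}\,n^{3/2}D^{1/2}\le4n^{3/2}D^{1/2},
\]
because $n\le n^{3/2}D^{1/2}$ and $\sqrt{20/3}<3$.
\end{proof}

\section{Proof of Theorem~\ref{thm:main}}\label{sec:end}

The lower bound is Proposition~\ref{prop:lower}. For the upper bound, let $G$ be a rainbow graph containing one edge of each of the $k$ colors, so $e(G)=k$.

Lemma~\ref{lem:stars} is useful only for stars that are not too large; for $D=n$ it is trivial. So we truncate the stars of Section~\ref{sec:stars} at some size $D$. The edges $e$ with $s_G(e)\ge D$ are few, and we delete them from $G$. This costs at most of order $n^{3/2}D^{-1/2}$ edges. For the rest, there are of order $n^{3/2}D^{1/2}$ marked pairs, and these cost of order $nD^{1/2}$ in Lemma~\ref{lem:rainbow}. The two costs balance at $D=\sqrt n$.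

So let $D=\lceil\sqrt n\rceil$; then $\sqrt n\le D\le2\sqrt n$. For each $e\in E(G)$ with $s_G(e)\ge1$, choose as center an endpoint $u$ of $e=uw$ with $|L_G(u,w)|=s_G(e)$, and choose $\min(s_G(e),D)$ vertices of $L_G(u,w)$ as leaves. All edges of this star have color $c(e)$, and these colors are distinct because $G$ is rainbow. By Lemma~\ref{lem:stars},
\[
X:=\sum_{e\in E(G)}\min(s_G(e),D)\le4n^{3/2}D^{1/2}.
\]

Let $R=\{e\in E(G):s_G(e)\ge D\}$. Each edge of $R$ contributes $D$ to $X$, so
\[
|R|\le\frac XD\le4n^{3/2}D^{-1/2}\le4n^{5/4}.
\]
Let $G'=G-R$, which is again rainbow. Since $N_{G'}(w)\subseteq N_G(w)$, we have $L_{G'}(u,w)\subseteq L_G(u,w)$ for every edge $uw$ of $G'$, and so $s_{G'}(e)\le s_G(e)<D$ for all $e\in E(G')$. Thus \eqref{eq:FS}, applied to $G'$, gives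
\[
|F(G')|\le2\sum_{e\in E(G')}s_G(e)=2\sum_{e\in E(G')}\min(s_G(e),D)\le2X\le8n^{3/2}D^{1/2}\le8\sqrt2\,n^{7/4}.
\]
By Lemma~\ref{lem:rainbow}, applied to $G'$,
\[
k=|R|+e(G')\le4n^{5/4}+\frac12n^{3/2}+\frac n2+24\sqrt2\,n^{5/4}\le\frac12n^{3/2}+40\,n^{5/4},
\]
since $4+\frac12+24\sqrt2<40$. This is the upper bound in Theorem~\ref{thm:main}. Since $ex(n,C_4)=(\frac12+o(1))n^{3/2}$, it implies $pr(K_n,K_4)\le(1+o(1))\,ex(n,C_4)$. \qed

\section{Error terms, and why the exact formula fails}\label{sec:polarity}

We recall the polarity graph of \cite{ERS,Brown}. Let $q$ be a prime power. The vertices of $G_q$ are the $q^2+q+1$ points of the projective plane $PG(2,q)$, that is, the one-dimensional subspaces of $\mathbb F_q^3$. Distinct points $x,y$ are adjacent if $x\cdot y=x_1y_1+x_2y_2+x_3y_3=0$. For a point $x$, the points $y$ with $x\cdot y=0$ form a line $x^\perp$, which has $q+1$ points, and $x^\perp=y^\perp$ only for $x=y$. Two distinct lines meet in exactly one point. So two distinct points $x,y$ have exactly one common perpendicular point, and $G_q$ is $C_4$-free. A point $x$ is \emph{absolute} if $x\cdot x=0$, that is, $x\in x^\perp$.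 There are exactly $q+1$ absolute points \cite{ERS,Brown}. They have degree $q$ in $G_q$ and the others have degree $q+1$. Hence
\[
e(G_q)=\tfrac12\bigl((q^2+q+1)(q+1)-(q+1)\bigr)=\tfrac12q(q+1)^2 .
\]

\begin{proof}[Proof of Theorem~\ref{thm:quant}(i)]
By Theorem~\ref{thm:main} we only need lower bounds for $ex(n,C_4)$. By Baker, Harman, and Pintz \cite{BHP}, for large $n$ there is a prime $q$ with
\[
\sqrt n-1-n^{0.2625}\le q\le\sqrt n-1 .
\]
Then $q^2+q+1\le(\sqrt n-1)^2+\sqrt n=n-\sqrt n+1\le n$, so by adding isolated vertices to $G_q$ and using $(1-t)^3\ge1-3t$ for $0\le t\le1$ we obtain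
\[
ex(n,C_4)\ge\tfrac12q(q+1)^2\ge\tfrac12q^3\ge\tfrac12n^{3/2}-\tfrac32n\bigl(1+n^{0.2625}\bigr)=\tfrac12n^{3/2}-O(n^{1.2625}).
\]
Since $n^{5/4}\le n^{1.2625}$, Theorem~\ref{thm:main} gives $pr(K_n,K_4)\le ex(n,C_4)+O(n^{1.2625})$, where small $n$ only affect the constant. Also $pr(K_n,K_4)\ge ex(n,C_4)\ge\frac12n^{3/2}-O(n^{1.2625})$, which together with the upper bound of Theorem~\ref{thm:main} is the second claim.

If $n=q^2+q+1$, then $(q+1)^2\ge n$, so $q\ge\sqrt n-1$ and $ex(n,C_4)\ge\frac12q^3\ge\frac12n^{3/2}-\frac32n$. Theorem~\ref{thm:main} now gives $pr(K_n,K_4)\le ex(n,C_4)+O(n^{5/4})$.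
\end{proof}

For part (ii) we gain one color over Proposition~\ref{prop:lower} by splitting color $0$ in two: the non-edges at a vertex $v$ in no triangle get a color of their own. We state what this needs.

\begin{lemma}\label{prop:split}
Let $G$ be a $C_4$-free graph on $n$ vertices, and let $v$ be a vertex of $G$ that lies in no triangle. Suppose that $G$ has a non-edge that contains $v$ and a non-edge that does not. Then $pr(K_n,K_4)\ge e(G)+2$.
\end{lemma}

\begin{proof}
Color the edges of $G$ with distinct colors, the non-edges that contain $v$ with a new color $*$, and all other non-edges with another new color $0$. By assumption, $e(G)+2$ colors are used.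

In a properly colored $K_4$ not containing $v$, the edges of color $0$ would form a matching, and the remaining edges, all in $G$, would contain a $C_4$, a contradiction.

Consider a $4$-set $\{v,a,b,w\}$. If two of $va,vb,vw$ are non-edges of $G$, then they are adjacent edges of color $*$. Otherwise two of them, say $va$ and $vb$, are edges of $G$. Then $ab\notin E(G)$, because $v$ lies in no triangle. Also $wa$ and $wb$ are not both in $E(G)$, because otherwise $vawb$ would be a $C_4$ in $G$. So $ab$ and one of $wa,wb$ are adjacent edges of color $0$. In both cases the $K_4$ is not properly colored.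
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:quant}(ii)]
For a prime power $q>13$ and $n=q^2+q+1$, F\"uredi \cite{Furedi} proved that $ex(n,C_4)=\frac12q(q+1)^2=e(G_q)$. So it suffices to apply Lemma~\ref{prop:split} to $G_q$ and an absolute point $v$.

The point $v$ lies in no triangle. Indeed, suppose $v,a,b$ form a triangle. Then $v$ and $b$ are distinct points of $v^\perp$, because $v$ is absolute and $b$ is adjacent to $v$. They are also points of $a^\perp$, because both are adjacent to $a$. Two distinct points lie on only one line, so $a^\perp=v^\perp$ and $a=v$, a contradiction.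

The vertex $v$ has $q$ neighbors among the other $q^2+q$ vertices, so some non-edge contains $v$. Two neighbors of $v$ form a non-edge not containing $v$, because $v$ lies in no triangle. Hence $pr(K_n,K_4)\ge e(G_q)+2=ex(n,C_4)+2$.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:quant}(iii)]
Let $n\ge4$. Take a coloring of $K_{n-1}$ with $pr(K_{n-1},K_4)$ colors and no properly colored $K_4$. Add a vertex $v$, give one edge at $v$ a new color, and give the other $n-2\ge2$ edges at $v$ a second new color. In every $K_4$ containing $v$, at least two of the three edges at $v$ have the second new color, so it is not properly colored. Thus $pr(K_n,K_4)\ge pr(K_{n-1},K_4)+2$. Since $K_3$ contains no $K_4$, we have $pr(K_3,K_4)=3$, and induction gives $pr(K_n,K_4)\ge2n-3$ for $n\ge3$. For $n=6$ this is $9$, while $ex(6,C_4)=7$ by Clapham, Flockhart, and Sheehan \cite{CFS}.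
\end{proof}

\begin{thebibliography}{9}

\bibitem{BHP} Baker, Harman, and Pintz, 2001.

\bibitem{Brown} Brown, 1966.

\bibitem{CFS} Clapham, Flockhart, and Sheehan, 1989.

\bibitem{ERS} Erd\H{o}s, R\'enyi, and S\'os, 1966.

\bibitem{FGX} Chunqiu Fang, Ervin Gy\H{o}ri, and Jimeng Xiao, \emph{Minimal colorings for properly colored subgraphs in complete graphs}, arXiv:1911.04358 (2019).

\bibitem{Furedi} F\"uredi, \emph{J. Combin. Theory Ser. B} \textbf{68} (1996).

\end{thebibliography}

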